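\title{Homotopically nontrivial $C^1$ maps of low rank between spheres}

\begin{abstract}
We show that for $m>n\ge 1$ and $2r\ge m+1$ every class in $\pi_m(\mathbb S^n)$ contains a $C^1$ map whose differential has rank at most $r$ at every point. For $m=n+1$ this proves a conjecture of Guth: for every $n\ge4$ there is a $C^1$ map $\mathbb S^{n+1}\to\mathbb S^n$ of rank at most $\lfloor\frac{n+3}{2}\rfloor$ that is not homotopic to a constant. For even $n$ this rank is the least possible, and the Hopf invariant shows that the condition $2r\ge m+1$ cannot be relaxed for any $m\equiv 3\pmod 4$. The maps are self-similar. They are built from maps into the $r$-skeleton of a cubical grid, and a homotopy to an explicit stable model is carried along to make every extension problem solvable.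
\end{abstract}

\section{Introduction}

Let $\mathbb S^q$ be the unit sphere in $\mathbb R^{q+1}$. For $f\in C^1(\mathbb S^m,\mathbb S^n)$ we write $\operatorname{rank}df\le r$, and say that $f$ has rank at most $r$, if the differential $df_x:T_x\mathbb S^m\to T_{f(x)}\mathbb S^n$ has rank at most $r$ at every point $x$. The rank is an infinitesimal measure of the dimension of the image: a map of rank $0$ is constant, and a map that factors in a $C^1$ way through an $r$-dimensional manifold has rank at most $r$. We ask how small the rank of a map can be if the map is not homotopic to a constant.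

For smooth maps there is nothing to ask. If $f$ is of class $C^{m-n+1}$ and $\operatorname{rank}df<n$, then every point is critical, the image has measure zero by Sard's theorem, and a map that misses a point of $\mathbb S^n$ is homotopic to a constant. For $m=n$ this settles the $C^1$ case as well. For $m>n$ Sard's theorem says nothing about $C^1$ maps, and the first case is $m=n+1$. Here one has the following lower bound, where $\lfloor x\rfloor$ is the integer part of $x$.

\begin{theorem}[Guth]\label{thm:guth}
If $n\ge2$ and $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ satisfies $\operatorname{rank}df<\lfloor\frac{n+2}{2}\rfloor$, then $f$ is homotopic to a constant map.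
\end{theorem}

We use this theorem only in the proof of Theorem~\ref{thm:sharp}(a). In the opposite direction, Guth conjectured the following; the problem is posed in \cite{GHP}.

\medskip
\noindent\textbf{Conjecture} (Guth). \emph{If $n\ge4$, there is a map $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ with $\operatorname{rank}df\le\lfloor\frac{n+3}{2}\rfloor$ that is not homotopic to a constant map.}
\medskip

A threshold near half the dimension of the domain is what stable homotopy theory suggests. The simplest maps of rank at most $r$ are maps into the $r$-skeleton of a cubical grid. Such a skeleton is $(r-1)$-connected, so its homotopy groups are in the stable range up to dimension about $2r$, and there they are as additive as homology groups. A construction on an $m$-dimensional domain that relies on this additivity should work as long as $m$ is less than about $2r$. Our main result confirms this for all homotopy groups of spheres. We identify $\pi_m(\mathbb S^n)$, $m>n$, with the set of free homotopy classes of maps, and $C^{1,\beta}$ denotes $C^1$ maps whose derivative is locally H\"older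 continuous with exponent $\beta$.

\begin{theorem}\label{thm:main}
Let $m>n\ge1$ and let $r$ be an integer with $2r\ge m+1$. Then every class in $\pi_m(\mathbb S^n)$ contains a $C^1$ map $f:\mathbb S^m\to\mathbb S^n$ with $\operatorname{rank}df\le r$. If $r\ge n$, $f$ may be taken $C^\infty$. If $r<n$, then for every prescribed $\beta\in(0,\frac{m-n}{n})$ one may take $f\in C^{1,\beta}$.
\end{theorem}

\begin{corollary}[Guth's conjecture]\label{cor:guth}
For every $n\ge4$ there is $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$, not homotopic to a constant, with $\operatorname{rank}df\le\lfloor\frac{n+3}{2}\rfloor$.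
\end{corollary}

\begin{proof}
Take $m=n+1$ and $r=\lfloor\frac{n+3}2\rfloor\ge\frac{n+2}2=\frac{m+1}2$ in Theorem~\ref{thm:main}, and recall that $\pi_{n+1}(\mathbb S^n)=\mathbb Z_2\ne0$.
\end{proof}

Since $\lfloor\frac{n+3}2\rfloor\le n-1$ for $n\ge4$, the case $r<n$ applies, and the map in Corollary~\ref{cor:guth} can be taken in $C^{1,\beta}$ for any prescribed $\beta<\frac1n$.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] If $n$ is even, the least $r$ for which there is a homotopically nontrivial $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ of rank at most $r$ is $\frac{n+2}2=\lfloor\frac{n+3}2\rfloor$.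
\item[(b)] If $n$ is even, a class of nonzero Hopf invariant in $\pi_{2n-1}(\mathbb S^n)$ contains no $C^1$ map of rank at most $n-1$. Hence the bound $2r\ge m+1$ in Theorem~\ref{thm:main} cannot be lowered for any $m\equiv3\pmod4$.
\end{itemize}
\end{theorem}

For odd $n\ge3$, Theorems~\ref{thm:guth} and~\ref{thm:main} show that the least rank of a nontrivial map $\mathbb S^{n+1}\to\mathbb S^n$ is $\frac{n+1}2$ or $\frac{n+3}2$. We do not decide which.

Section~\ref{sec:model} contains all the analysis in the proof of Theorem~\ref{thm:main}, works out the case $n=r+1$ by hand, and explains what is needed beyond it. Sections~\ref{sec:target}--\ref{sec:tracked} prepare the target, the domain and an extension result. The maps are constructed in Section~\ref{sec:induction} and their homotopy class is computed in Section~\ref{sec:class}. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.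

\section{Self-similar maps and the case $n=r+1$}\label{sec:model}

\subsection{Standing assumptions}
If $r\ge n$, Theorem~\ref{thm:main} holds because every class has a smooth representative. Until the end of Section~\ref{sec:class} we assume $n\ge r+1$ and put $k=m-n\ge1$. The hypothesis of the theorem reads
\begin{equation}\label{eq:range}
n+k\le 2r-1 .
\end{equation}
Using $k\ge1$, then $n\ge r+1$, then $r\le n-1$, we obtain from \eqref{eq:range}
\begin{equation}\label{eq:conseq}
n\le 2r-2,\qquad r\ge k+2\ge3,\qquad k\le n-3 .
\end{equation}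
We fix $\beta\in(0,k/n)$; note that $\beta<1$. We write $I=[0,1]$, $|\cdot|$ is the sup norm on $\mathbb R^q$, and ``near $z$'' or ``near $B$'' means ``on some open neighborhood of $z$, or of $B$''.

Recall Freudenthal's theorem: if $Z$ is a $(p-1)$-connected pointed CW complex, the suspension $\pi_q(Z)\to\pi_{q+1}(\Sigma Z)$ is bijective for $q<2p-1$ and surjective for $q=2p-1$. In particular $\pi_{p+k}(S^p)$ maps isomorphically onto the stable group $\pi_k^s$ when $p\ge k+2$. By \eqref{eq:conseq} this applies to $\pi_m(\mathbb S^n)$.

\subsection{A fixed point construction}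
We look for a map $G$ from an $(n+k)$-dimensional cube $Y$ to $I^n$ of the following form. Divide $I^n$ into $K^n$ small cubes, and choose in $Y$ the same number of disjoint small cubes, similar to $Y$ with ratio $\nu$. Each small cube of $Y$ is mapped to its partner in $I^n$ by a rescaled copy of $G$, and the rest of $Y$ is mapped by a given map of low rank. Rescaling multiplies the derivative by $(K\nu)^{-1}$, so we want $\nu>1/K$. The $k$ extra dimensions of the domain make room for this.

\begin{lemma}\label{lem:packing}
There are an integer $K\ge2$ and $\nu\in(0,1)$ with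
\begin{equation}\label{eq:contr}
2K^{-1}\nu^{-1-\beta}<1
\end{equation}
such that for $1\le d\le n$ the interior of every cube $Y=\{|z|\le a\}\subset\mathbb R^{d+k}$ contains $K^d$ disjoint cubes of the form $x'+\nu Y$.
\end{lemma}

\begin{proof}
Let $N=\lceil K^{n/(n+k)}\rceil$. Since $n(d+k)\ge d(n+k)$ for $d\le n$, we have $N^{d+k}\ge K^d$. Since $\beta<k/n$, the number $\gamma=(1+\beta)\frac{n}{n+k}$ is less than $1$, and $2N^{1+\beta}\le 8K^{\gamma}<K$ for large $K$. Fix such a $K$, and then $\nu<1/N$ so close to $1/N$ that \eqref{eq:contr} holds. Divide $Y$ into $N^{d+k}$ equal cubes and shrink each toward its center to ratio $\nu$.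
\end{proof}

We fix $K$ and $\nu$ as in the lemma. From \eqref{eq:contr} and $\nu<1$ we get $K\nu>1$. This is the only place where $\beta<k/n$ is used, and the method allows no larger exponent: comparing volumes gives $K^n<\nu^{-(n+k)}$, and \eqref{eq:contr} gives $\nu^{-(1+\beta)n}<K^n$, so $(1+\beta)n<n+k$.

\begin{lemma}\label{lem:fixed}
Let $Y=\{|z|\le a\}\subset\mathbb R^{d+k}$, and let $Q'_c=x'_c+\nu Y$, $c\in\{0,\dots,K-1\}^d$, be disjoint cubes in $\operatorname{int}Y$. Let $\Gamma$ be a map from an open neighborhood $O_0$ of $Y\setminus\bigcup_c\operatorname{int}Q'_c$ to $I^d$, locally $C^{1,\beta}$ and of rank at most $r$, such that for every $c$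
\begin{equation}\label{eq:match}
\Gamma(x'_c+\nu y)=K^{-1}\bigl(c+\Gamma(y)\bigr)\qquad\text{for $y$ near }\partial Y .
\end{equation}
Then on the open neighborhood $O=O_0\cup\bigcup_cQ'_c$ of $Y$ there is a map $G:O\to I^d$, locally $C^{1,\beta}$ and of rank at most $r$, such that $G=\Gamma$ on $O\setminus\bigcup_cQ'_c$ and $G(x'_c+\nu y)=K^{-1}(c+G(y))$ for $y$ near $Y$.
\end{lemma}

\begin{proof}
Choose $\varepsilon>0$ such that \eqref{eq:match} holds near the shell $\{a-\varepsilon\le|y|\le a+\varepsilon\}$ and the collar $C=\{a-\varepsilon\le|z|\le a\}$ is disjoint from all $Q'_c$. Let $\mathcal X$ be the set of $H\in C^{1,\beta}(Y,\mathbb R^d)$ with $H(Y)\subset I^d$ and $H=\Gamma$ on $C$. It is closed for the complete norm $\|H\|_\infty+\|DH\|_\infty+[DH]_\beta$, where $[\,\cdot\,]_\beta$ is the H\"older seminorm. It is nonempty: it contains $\rho\Gamma+(1-\rho)p_0$, where $p_0\in I^d$ and $\rho$ is a smooth cutoff with compact support in $O_0$ and $\rho=1$ on $C$. For $H\in\mathcal X$ put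
\[
\mathcal TH(z)=\begin{cases}K^{-1}\bigl(c+H(\frac{z-x'_c}{\nu})\bigr),&z\in Q'_c,\\ \Gamma(z),&z\in Y\setminus\bigcup_cQ'_c.\end{cases}
\]
By \eqref{eq:match} and $H|_C=\Gamma|_C$, the first formula equals $\Gamma(z)$ near $\partial Q'_c$. So $\mathcal TH$ is locally $C^{1,\beta}$, hence in $C^{1,\beta}(Y,\mathbb R^d)$ by compactness. Its values lie in $I^d$ and it equals $\Gamma$ on $C$. Thus $\mathcal T$ maps $\mathcal X$ to $\mathcal X$.

\emph{Contraction.} Let $H,H'\in\mathcal X$, $\Delta=H-H'$ and $\Delta'=\mathcal TH-\mathcal TH'$. Then $\Delta'(z)=K^{-1}\Delta(\frac{z-x'_c}\nu)$ on $Q'_c$ and $\Delta'=0$ elsewhere; $D\Delta'$ vanishes on each $\partial Q'_c$ because $\Delta$ vanishes on $C$. So $\|\Delta'\|_\infty\le K^{-1}\|\Delta\|_\infty$ and $\|D\Delta'\|_\infty\le(K\nu)^{-1}\|D\Delta\|_\infty$. Put $M=K^{-1}\nu^{-1-\beta}[D\Delta]_\beta$. For $x,y$ in the same $Q'_c$ we have $|D\Delta'(x)-D\Delta'(y)|\le M|x-y|^\beta$. Let $x,y$ not lie in one such cube. If $x\in Q'_c$, the segment from $x$ to $y$ meets $\partial Q'_c$ in a point $x^*$, and $|D\Delta'(x)|=|D\Delta'(x)-D\Delta'(x^*)|\le M|x-y|^\beta$;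 if $x$ is in no $Q'_c$, then $D\Delta'(x)=0$. The same holds for $y$, so $[D\Delta']_\beta\le2M$. All three factors are at most $2K^{-1}\nu^{-1-\beta}<1$.

Let $G$ be the fixed point of $\mathcal T$, extended by $\Gamma$ to $O\setminus Y$. The self-similarity holds for $y\in Y$ by the fixed point equation, and for $y$ just outside $Y$ by \eqref{eq:match}, because $G=\Gamma$ at $y$ and at $x'_c+\nu y$.

\emph{Rank.} Off $\bigcup_cQ'_c$ the rank is that of $\Gamma$. If $z\in Q'_c$, then $DG(z)=(K\nu)^{-1}DG(z_1)$ with $z_1=\frac{z-x'_c}\nu\in Y$. Iterate. Either some iterate lies outside $\bigcup_cQ'_c$, and then $\operatorname{rank}DG(z)\le r$, or $|DG(z)|\le(K\nu)^{-i}\sup_Y|DG|$ for all $i$, and then $DG(z)=0$.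
\end{proof}

\subsection{The case $n=r+1$}\label{sub:model}
Here \eqref{eq:range} reads $k\le r-2$. The smallest instance is $r=3$, $n=4$, $k=1$: maps $\mathbb S^5\to\mathbb S^4$ of rank at most $3$.

Let $Y\subset\mathbb R^{n+k}$ and $Q'_c$, $c\in\{0,\dots,K-1\}^n$, be as above, and let $P=Y\setminus\bigcup_c\operatorname{int}Q'_c$. Let $T\subset[0,K]^n$ be the union of the walls of the unit grid, that is, the set of points with at least one integer coordinate. It is an $(r-1)$-connected complex of dimension $r$. Let $g:\partial Y\to\partial I^n$ be a map $S^{r+k}\to S^r$ whose suspension is the given class in $\pi_{n+k}(\mathbb S^n)$; it exists by Freudenthal's theorem. We look for a map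
\begin{equation}\label{eq:modelF}
F:P\to T,\qquad F=Kg\ \text{ on }\partial Y,\qquad F(x'_c+\nu y)=c+g(y)\ \text{ for }y\in\partial Y .
\end{equation}
Suppose $F$ exists. It can be smoothed so that near every point one coordinate is a constant integer, keeping the relation between inner and outer boundary values on neighborhoods of the boundary spheres (this is the smoothing carried out in the proof of Proposition~\ref{prop:ext}). Then $\Gamma=K^{-1}F$ has rank at most $n-1=r$, and Lemma~\ref{lem:fixed} gives $G:(Y,\partial Y)\to(I^n,\partial I^n)$ of rank at most $r$ with boundary values homotopic to $g$. Collapsing the boundaries produces a map of spheres in the class $\pm\Sigma g$. One sees how Sard's theorem is evaded: off the Cantor set of points that stay in $\bigcup_c Q'_c$ under all iterations, $G$ takes values in countably many rescaled walls, a set of measure zero; so if $\Sigma g\neq0$, the Cantor set, on which $DG=0$, covers almost all of $I^n$.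

When does $F$ exist? As $T$ is simply connected, maps of spheres into $T$ define elements of homotopy groups. We claim that $F$ exists if and only if
\begin{equation}\label{eq:additive}
[Kg]=\sum_c\,[c+g]\quad\text{in }\pi_{r+k}(T).
\end{equation}
Let $X\subset P$ be the union of the spheres $\partial Q'_c$ and of disjoint arcs joining them to one point. The inclusion $X\subset P$ is a homology isomorphism of simply connected complexes, so $X$ is a deformation retract of $P$, and $P$ is $(r+k-1)$-connected. By the Hurewicz theorem the relation $[\partial Y]=\sum_c[\partial Q'_c]$ in $H_{r+k}(P)$ holds in $\pi_{r+k}(P)$. So every map $P\to T$ with the prescribed values on the inner spheres has class $\sum_c[c+g]$ on $\partial Y$, which gives necessity. Conversely such a map exists (define it on $X$ and retract), and if \eqref{eq:additive} holds it can be corrected in a collar of $\partial Y$.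

Let $b,b_c:\partial I^n\to T$ be the maps $b(x)=Kx$, $b_c(x)=c+x$. In $\pi_r(T)\cong H_r(T)$ we have $b=\sum_cb_c$, because interior walls cancel in pairs. So \eqref{eq:additive} is the distributive law $(\sum_cb_c)\circ g=\sum_cb_c\circ g$. It holds when $g$ is a suspension, since a suspension commutes with the pinch maps that define the sums. By Freudenthal's theorem, $\pi_{r+k-1}(S^{r-1})\to\pi_{r+k}(S^r)$ is onto when $r+k-1\le2(r-1)-1$, that is, when $k\le r-2$. This is exactly \eqref{eq:range}.

\begin{remark}
Without \eqref{eq:range} the law \eqref{eq:additive} can fail. Let $r=2$, $n=3$, $k=1$, and let $g:S^3\to S^2$ have Hopf invariant $h\ne0$. The classes $b_c$ form a basis of $H_2(T)$ and $T$ is equivalent to the wedge of the corresponding spheres, so there is $\phi:T\to S^2$ with $\deg(\phi b_c)=1$ for all $c$, and then $\deg(\phi b)=K^3$. The Hopf invariant is additive and is multiplied by the square of the degree under composition with a self-map of the target. After applying $\phi$, the two sides of \eqref{eq:additive} have Hopf invariants $K^6h$ and $K^3h$.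
\end{remark}

\subsection{What changes for $n\ge r+2$}\label{sub:changes}
Now $g:\partial Y\to\partial I^n$ must itself have rank at most $r<n-1$, and it must be onto if it is essential. So $g$ has to cover each facet of $I^n$ by a map of low rank, and we use induction: we construct maps $G_d$ from $(d+k)$-cubes $Y_d$ to $I^d$ for $d=r+1,\dots,n$, and $G_d$ restricted to $\partial Y_d$ contains copies of $G_j$, $j<d$, that cover the $j$-faces of $I^d$. Three difficulties appear.

\emph{Handles.} The boundary of each small cube carries copies of $G_j$ whose images are not contained in the $r$-skeleton, and the map on the region between the cubes must continue them with rank at most $r$. We continue them along straight slabs, the handles, on which the map is $G_j$ composed with a projection. A handle joins the copy on one small cube to the matching copy on its neighbor in the grid, or to one of the small copies of $G_j$ contained in $KG_j$ on the outer boundary.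

\emph{Position.} Straight handles require the small cubes to sit in the domain in grid position, which forces a ratio less than $1/K$, while Lemma~\ref{lem:fixed} needs the ratio $\nu>1/K$. We work in grid position and then move and enlarge the cubes by an isotopy.

\emph{Obstructions.} Off the cubes and handles we must extend a map into the $r$-skeleton $T$ over a region of complicated shape, and the obstruction groups $\pi_q(T)$, $r\le q<n+k$, do not vanish. Instead of computing obstructions we write down, by a formula valid on the whole region, what the map should be \emph{stably}, and we carry along a homotopy between the actual map and this model. In the range \eqref{eq:range} such a pair always extends.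

\section{The target: skeleta and their stabilization}\label{sec:target}

For integers $K'\ge1$, $d\ge0$, $q\ge0$ let $\operatorname{Sk}^q(K',d)$ be the $q$-skeleton of $[0,K']^d$ divided into unit cubes, that is, the set of points with at least $d-q$ integer coordinates. For $r+1\le d\le n$ put
\[
T_d=\operatorname{Sk}^r(1,d),\qquad T_d^K=\operatorname{Sk}^r(K,d).
\]
Throughout, objects without superscript belong to the coarse cube $I^d$ and objects with superscript $K$ to the fine grid. Both spaces are $(r-1)$-connected, being $r$-skeleta of contractible complexes.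

\subsection{Base points}
The stable model uses smash products, so it needs base points, and these must be respected by the inclusions of all faces. No choice of vertices does this. We collapse instead a contractible subcomplex, chosen to grow with $d$ so that it absorbs the images of the smaller ones. For $s\ge1$ let $A(0,s)$ be the point $[0,K']^0$ and
\[
A(d,s)=\bigl([0,K']\times\operatorname{Sk}^{s-1}(K',d-1)\bigr)\cup\bigl(\{0\}\times A(d-1,s)\bigr)\subset[0,K']^d .
\]

\begin{lemma}\label{lem:A}
$A(d,s)$ is a contractible subcomplex, and
\[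
\operatorname{Sk}^{s-1}(K',d)\subset A(d,s)\subset\operatorname{Sk}^s(K',d).
\]
\end{lemma}

\begin{proof}
A point with at most $s-1$ noninteger coordinates lies in $[0,K']\times\operatorname{Sk}^{s-1}(K',d-1)$, which gives the first inclusion. Points of this product have at most $s$ noninteger coordinates, and so do points of $\{0\}\times A(d-1,s)$ by induction. Contracting the first coordinate to $0$ deforms $A(d,s)$ onto $\{0\}\times A(d-1,s)$, because $A(d-1,s)\supset\operatorname{Sk}^{s-1}(K',d-1)$. Induction on $d$ finishes the proof.
\end{proof}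

For $r+1\le d\le n$ let $A_d=A(d,d-r)$ with $K'=1$ and $A_d^K=A(d,d-r+1)$ with $K'=K$. Thus
\begin{equation}\label{eq:Aincl}
\begin{gathered}
\operatorname{Sk}^{d-r-1}(1,d)\subset A_d\subset\operatorname{Sk}^{d-r}(1,d),\\
\operatorname{Sk}^{d-r}(K,d)\subset A_d^K\subset\operatorname{Sk}^{d-r+1}(K,d).
\end{gathered}
\end{equation}
By \eqref{eq:conseq}, $d-r+1\le n-r+1\le r$, so $A_d\subset T_d$ and $A_d^K\subset T_d^K$. Put $Z_d=T_d/A_d$ and $Z_d^K=T_d^K/A_d^K$. These are pointed CW complexes, and the quotient maps $T\to Z$ are homotopy equivalences because the collapsed subcomplexes are contractible.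

The following maps, with all dimensions in $[r+1,n]$, are called \emph{admissible}. Faces are identified with standard cubes by translation, keeping the order of the coordinates.
\begin{itemize}
\item[(a)] Inclusions $\iota:I^j\to I^d$ of faces, $j<d$.
\item[(b)] Inclusions $\iota^K:[0,K]^j\to[0,K]^d$ of faces of the large cube, $j<d$.
\item[(c)] Multiplication by $K$, $I^d\to[0,K]^d$, denoted by $K$.
\item[(d)] Inclusions $e:I^j\to[0,K]^d$ of faces of unit cubes of the grid, $j\le d$.
\end{itemize}
Each of them maps $q$-skeleta into $q$-skeleta for every $q$, hence $T$'s into $T$'s. Each also maps $A$'s into $A$'s: by \eqref{eq:Aincl} the source $A$ lies in the skeleton of dimension $j-r$, $j-r+1$, $d-r$, $j-r$ in cases (a)--(d), and the target $A$ contains the skeleton of dimension $d-r-1$, $d-r$, $d-r$, $d-r$. So an admissible map $\varphi$ induces a pointed map $\varphi_*$ of the quotients $Z$.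

\subsection{The stable model}
Let $S^k=[-1,1]^k/\partial[-1,1]^k$ with base point $*$. Fix $L\ge k+2$ and a pointed map
\[
\alpha:S^L\wedge S^k\to S^L ;
\]
it represents the stable class to be realized. For a pointed space $Z$ let $\mathcal QZ=\Omega^L(S^L\wedge Z)$ be the space of pointed maps $S^L\to S^L\wedge Z$. A pointed map $X\to\mathcal QZ$ is the same as a pointed map $S^L\wedge X\to S^L\wedge Z$, its adjoint. Let
\[
E_Z:Z\to\mathcal QZ,\qquad \alpha_Z:S^k\wedge Z\to\mathcal QZ
\]
be the maps adjoint to the identity of $S^L\wedge Z$ and to $\alpha\wedge\operatorname{id}_Z$. For $Z=T/A$ as above we write $E:T\to Z\to\mathcal QZ$ for the composite. An admissible $\varphi$ induces maps on $S^k\wedge Z$ and on $\mathcal QZ$, again written $\varphi_*$, and the following hold strictly, not only up to homotopy: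
\begin{equation}\label{eq:natural}
\varphi_*E=E\varphi,\qquad \varphi_*\alpha_Z=\alpha_{Z'}\varphi_*,\qquad(\varphi\psi)_*=\varphi_*\psi_* .
\end{equation}

A map of path-connected spaces is a \emph{$q$-equivalence} if it is bijective on $\pi_i$ for $i<q$ and surjective on $\pi_q$. On $\pi_i$ the map $E_Z$ is the $L$-fold suspension $\pi_i(Z)\to\pi_{i+L}(\Sigma^LZ)$. For $(r-1)$-connected $Z$, Freudenthal's theorem shows that the first suspension is bijective for $i<2r-1$ and onto for $i=2r-1$, and that the later ones are bijective for $i\le2r-1$. So $E:T\to\mathcal QZ$ is a $(2r-1)$-equivalence, and the homotopy extension and lifting property \cite[Ch.~10, \S3]{May} takes the following form.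

\begin{lemma}[HELP]\label{lem:help}
Let $(X,X_0)$ be a CW pair with $\dim X\le2r-1$. Let $\Lambda:X\to\mathcal QZ$ and $p:X_0\to T$ be maps and $\Theta$ a homotopy on $X_0$ from $Ep$ to $\Lambda|_{X_0}$. Then $p$ extends to a map $\bar p:X\to T$ and $\Theta$ extends to a homotopy from $E\bar p$ to $\Lambda$.
\end{lemma}

\section{The domain: slabs and location maps}\label{sec:domain}

\subsection{Coarse slabs}
Fix numbers $0<a_r<a_{r+1}<\dots<a_n<\frac12$. Points of $\mathbb R^{d+k}$ are written $z=(s,t)$ with $s\in\mathbb R^d$, $t\in\mathbb R^k$, and $z_i=s_i$ for $i\in[d]:=\{1,\dots,d\}$. The $s$-coordinates correspond to the coordinates of the target cube; the $t$-coordinates carry $\alpha$. For $J\subset[d]$ let $z_J=((s_i)_{i\in J},t)\in\mathbb R^{|J|+k}$. \emph{Index sets $J,J',R,R'$ always have at least $r+1$ elements}, since faces of dimension at most $r$ need no special treatment. Put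
\[
Y_d=\{|z|\le a_d\},\qquad V_J=\{z\in\mathbb R^{d+k}:|z_J|\le a_{|J|}\},\qquad \mathcal V_d=\bigcup_{J\subsetneq[d]}V_J .
\]
Thus $V_J$ is the preimage of $Y_{|J|}$ under the projection $z\mapsto z_J$, and $\mathcal V_{r+1}=\emptyset$. An object attached to the dimension $j=|J|$ is also written with index $J$, as in $Y_J=Y_j$, $\mathcal V_J=\mathcal V_j\subset\mathbb R^{j+k}$, $G_J=G_j$, and subsets of $J$ are identified with subsets of $[j]$. With this convention, for $R\subset J$ we have $z_J\in V_R$ if and only if $z\in V_R$.

A point may lie in several slabs. The widths $a_j$ increase strictly so that one of these slabs is always in charge.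

\begin{lemma}\label{lem:largest}
Let $z\in\mathcal V_d$ with $|z|\ge a_d$. Among the sets $J\subsetneq[d]$ with $z\in V_J$ there is a largest one, denoted $J(z)$, and $|z_i|\ge a_{|J(z)|+1}>a_r$ for $i\in[d]\setminus J(z)$.
\end{lemma}

\begin{proof}
Let $z\in V_J\cap V_{J'}$ with $J,J'$ proper and not nested, and $q=|J\cup J'|$. Then $|J|,|J'|\le q-1$, so $|z_{J\cup J'}|\le a_{q-1}<a_q$. Since $|z|\ge a_d$, the union is not $[d]$, and $z\in V_{J\cup J'}$. So the family is closed under unions and has a largest member $J$. Let $i\notin J$. If $|J|+1<d$, then $z\notin V_{J\cup\{i\}}$ and $|z_J|\le a_{|J|}$ give $|z_i|>a_{|J|+1}$. If $|J|+1=d$, then $|z|\ge a_d$ and $|z_J|\le a_{d-1}$ give $|z_i|\ge a_d$.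
\end{proof}

The signs of the remaining coordinates select a face. If $J\subsetneq[d]$ and $z_i\ne0$ for $i\notin J$, let $\iota_{J,z}:I^{|J|}\to I^d$ be the face inclusion whose $i$-th coordinate, $i\notin J$, is $1$ if $z_i>0$ and $0$ if $z_i<0$; let $\iota^K_{J,z}:[0,K]^{|J|}\to[0,K]^d$ be the same with $K$ in place of $1$. Comparing coordinates gives, for $R\subsetneq J$,
\begin{equation}\label{eq:faces}
\iota^K_{J,z}K=K\iota_{J,z},\qquad \iota_{J,z}\,\iota_{R,z_J}=\iota_{R,z},\qquad\iota^K_{J,z}\,\iota^K_{R,z_J}=\iota^K_{R,z}.
\end{equation}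

\subsection{Fine slabs}
Let $\sigma=2a_r/K$, so that $[-a_r,a_r]$ consists of $K$ intervals of length $\sigma$. For $c\in\{0,\dots,K-1\}$ let
\[
\xi_c(x)=\tfrac x\sigma+\tfrac K2-c-\tfrac12
\]
be the coordinate that identifies the $c$-th interval with $[-\frac12,\frac12]$. For $J\subset[d]$, now allowing $J=[d]$, and $c\in\{0,\dots,K-1\}^J$ put
\[
w_{J,c}=\bigl((\xi_{c_i}(w_i))_{i\in J},\,t/\sigma\bigr)\in\mathbb R^{|J|+k},\quad V^K_{J,c}=\{w:|w_{J,c}|\le a_{|J|}\},\quad\mathcal V^K_d=\bigcup_{J,c}V^K_{J,c}.
\]
For $R\subset J$ we have $(w_{J,c})_R=w_{R,c|_R}$, so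
\begin{equation}\label{eq:finecoarse}
w_{J,c}\in V_R\iff w\in V^K_{R,c|_R}.
\end{equation}
The \emph{top cubes} $Q_c=V^K_{[d],c}$ are disjoint cubes $x_c+\sigma Y_d$, and we write $w_c=w_{[d],c}=(w-x_c)/\sigma$. The other fine slabs are the handles of Section~\ref{sub:changes}; see Figure~\ref{fig:slabs}. We also fix disjoint cubes $Q'_c=x'_c+\nu Y_d\subset\operatorname{int}Y_d$, $c\in\{0,\dots,K-1\}^d$, as in Lemma~\ref{lem:packing}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.68]
\fill[gray!18] (-2,-4.7) rectangle (2,4.7);
\fill[gray!18] (-4.7,-2) rectangle (4.7,2);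
\foreach \p in {-1,0,1} {
  \fill[gray!60] (\p-0.2,-4.7) rectangle (\p+0.2,4.7);
  \fill[gray!60] (-4.7,\p-0.2) rectangle (4.7,\p+0.2);
}
\foreach \p in {-1,0,1} {
  \foreach \q in {-1,0,1} {
    \fill[black!85] (\p-0.4,\q-0.4) rectangle (\p+0.4,\q+0.4);
  }
}
\draw (-4,-4) rectangle (4,4);
\draw[line width=1.6pt] (-2,4) -- (2,4) (-2,-4) -- (2,-4) (4,-2) -- (4,2) (-4,-2) -- (-4,2);
\node at (3.2,3.2) {$Y_d$};
\node[above] at (0,4.7) {$V_{\{1\}}$};
\node[right] at (4.7,0) {$V_{\{2\}}$};
\end{tikzpicture}
\caption{The slice $t=0$ of the cube $Y_d$, drawn for $d=2$, $K=3$ and index sets of size $1$ and $2$ (a schematic case: it corresponds to $r=0$). Light gray: the coarse slabs $V_J$; they meet $\partial Y_d$ in the heavy segments, where the map is a copy of the map of lower dimension. Black: the top cubes $Q_c$ in grid position. Dark gray: the fine slabs (handles), which join neighboring top cubes and run out to $\partial Y_d$. On the rest of $Y_d$ the map goes to the $r$-skeleton of the grid.}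
\label{fig:slabs}
\end{figure}

\begin{lemma}\label{lem:fine}
\begin{itemize}
\item[(a)] If $w\in V^K_{J,c}$, then $|w_J|<a_r$. Hence $Q_c\subset\operatorname{int}Y_d$, and a point $w\in V^K_{J,c}$ with $|w|\ge a_r$ has $J\ne[d]$ and $w\in V_J\subset\mathcal V_d$.
\item[(b)] For $z\in\mathcal V^K_d$ there is a largest pair $(J,c)$ with $z\in V^K_{J,c}$: every other such pair is $(R,c|_R)$ with $R\subset J$. Moreover $|\xi_{c'}(z_i)|>a_{|J|+1}>a_r$ for all $i\in[d]\setminus J$ and $c'\in\{0,\dots,K-1\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $i\in J$, $|\xi_{c_i}(w_i)|\le a_n<\frac12$ puts $w_i$ in the interior of the $c_i$-th interval, so $|w_i|<a_r$. Also $|t|\le\sigma a_n<a_r/K$.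

(b) By the same remark, $z_i$ determines $c_i$. So if $z\in V^K_{J,c}\cap V^K_{J',c'}$, then $c$ and $c'$ agree on $J\cap J'$, and $z\in V^K_{J\cup J',c\cup c'}$ because $a_{|J|},a_{|J'|}\le a_{|J\cup J'|}$. This gives the largest pair. If $|\xi_{c'}(z_i)|\le a_{|J|+1}$ for some $i\notin J$, the pair could be enlarged by $(i,c')$.
\end{proof}

\subsection{Location maps}
The stable model of our map is ``$\alpha$ in the $t$-directions, the identity in the $s$-directions''. It has the form $\alpha_Z\circ u$, where the \emph{location map} $u$ into $S^k\wedge Z$ records the position of $t$ in $S^k$ and of $s$ in the skeleton. Let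
\[
\lambda(x)=\min\bigl(1,\max(0,\tfrac12+\tfrac x{2a_r})\bigr),\qquad \ell(x)=\sum_{c=0}^{K-1}\lambda(\xi_c(x)),
\]
both applied coordinatewise to $s$. The ramp $\lambda$ is $0$ on $(-\infty,-a_r]$ and $1$ on $[a_r,\infty)$, and $\ell$ is a staircase of $K$ small ramps. Since $a_r<\frac12$:
\begin{itemize}
\item[(L1)] if $|\xi_c(x)|\le\frac12$, then $\ell(x)=c+\lambda(\xi_c(x))$, the terms with smaller index being $1$ and those with larger index $0$;
\item[(L2)] if $|\xi_c(x)|>a_r$ for all $c$, then $\ell$ is a constant integer near $x$, every term being locally $0$ or $1$;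
\item[(L3)] if $|x|\ge a_r$, then $\ell(x)=K\lambda(x)\in\{0,K\}$.
\end{itemize}
Let $h(t)\in[-1,1]^k$ have coordinates $t_i/a_r$ clamped to $[-1,1]$; it lies in $\partial[-1,1]^k$ if and only if $|t|\ge a_r$. For $y\in[-1,1]^k$ and $x\in[0,K']^d$ the symbol $y\wedge x\in S^k\wedge Z$ is defined if $x\in T$, and also, as the base point, if $y\in\partial[-1,1]^k$. If $y(w),x(w)$ are continuous and one of these two closed conditions holds at every $w$, then $y\wedge x$ is continuous, being continuous on each of the two closed sets.

\emph{The coarse location map} is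
\[
u_d(w)=h(t)\wedge\lambda(s)\in S^k\wedge Z_d,\qquad w\in\{|w|>a_r\}\setminus\mathcal V_d .
\]
It is defined. Indeed, if $|t|<a_r$ and $|s_i|<a_r$ for all $i$ in a set $J$ with $|J|=r+1$, then $w\in V_J\subset\mathcal V_d$ if $d>r+1$, and $|w|<a_r$ if $d=r+1$; both are excluded. So either $h(t)\in\partial[-1,1]^k$ or at least $d-r$ coordinates of $\lambda(s)$ are $0$ or $1$.

\emph{The fine location map} has to agree with $K_*u_d$ near the free part of $\partial Y_d$ and with rescaled copies of the $u_j$ near the fine slabs, so it interpolates between the two scales. Let $\mu_d(w)$ be the maximum of $|t|$ and the $(r+1)$-st smallest of the numbers $|s_1|,\dots,|s_d|$; equivalently $\mu_d(w)=\min_{|J|=r+1}|w_J|$. Let $\theta:[0,\infty)\to[0,1]$ be continuous with $\theta=1$ on $[0,a_r]$ and $\theta=0$ on $[\frac{a_r+a_{r+1}}2,\infty)$. With $\theta=\theta(\mu_d(w))$ put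
\[
u_d^K(w)=\bigl((1-\theta)h(t)+\theta h(t/\sigma)\bigr)\wedge\bigl((1-\theta)K\lambda(s)+\theta\,\ell(s)\bigr)\in S^k\wedge Z_d^K,\quad w\notin\mathcal V_d^K .
\]
Call the two factors $y$ and $x$. To see that $y\wedge x$ is defined, let first $\mu_d(w)\ge a_r$. If $|t_i|\ge a_r$ for some $i$, the $i$-th coordinates of $h(t)$ and $h(t/\sigma)$ are the same number $\pm1$ (as $\sigma<1$), so $y\in\partial[-1,1]^k$. Otherwise at most $r$ of the $|s_i|$ are less than $a_r$, and by (L3) at least $d-r$ coordinates of $x$ are $0$ or $K$. Now let $\mu_d(w)<a_r$, so $\theta=1$. If $|t|/\sigma>a_{r+1}$, then $y=h(t/\sigma)\in\partial[-1,1]^k$. Otherwise, since $w$ lies in no $V^K_{J,c}$ with $|J|=r+1$, at most $r$ indices $i$ have $|\xi_c(s_i)|\le a_{r+1}$ for some $c$, and for the other $i$ the number $x_i=\ell(s_i)$ is an integer by (L2).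

For $z\in\mathcal V^K_d$ with largest pair $(J,c)$ let $e_z:I^{|J|}\to[0,K]^d$ have coordinates $c_i+x_i$ for $i\in J$ and $\ell(z_i)$ for $i\notin J$. By Lemma~\ref{lem:fine}(b) and (L2), the latter are integers and $\ell$ is constant near $z_i$. So $e_z$ is admissible of type (d).

\begin{lemma}\label{lem:compat}
\begin{itemize}
\item[(C1)] Let $z\in\partial Y_d\cap\mathcal V_d$, $J=J(z)$. Then $u_d(w)=(\iota_{J,z})_*u_J(w_J)$ for $w\notin\mathcal V_d$ near $z$.
\item[(C2)] For the same $z$, $u^K_d(w)=(\iota^K_{J,z})_*u^K_J(w_J)$ for $w\notin\mathcal V^K_d$ near $z$.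
\item[(C3)] Let $z\in\partial Y_d\setminus\mathcal V_d$. Then $z\notin\mathcal V_d^K$ and $u^K_d=K_*u_d$ near $z$.
\item[(C4)] Let $z\in\mathcal V^K_d$ with largest pair $(J,c)$. Then $u^K_d(w)=(e_z)_*u_J(w_{J,c})$ for $w\notin\mathcal V^K_d$ near $z$.
\end{itemize}
\end{lemma}

\begin{proof}
(C1) If $w\notin\mathcal V_d$, then $|w_J|>a_{|J|}>a_r$ and $w_J\notin\mathcal V_J$, so the right side is defined. For $i\notin J$, Lemma~\ref{lem:largest} shows that near $z$ the number $\lambda(w_i)$ is $1$ or $0$ according to the sign of $z_i$.

(C2) If $w\notin\mathcal V^K_d$, then $w_J\notin\mathcal V^K_J$. For $i\notin J$, $K\lambda(w_i)=\ell(w_i)$ is $K$ or $0$ according to the sign of $z_i$, by (L3). Finally $\mu_d(w)=\mu_J(w_J)$ near $z$: we have $|z_i|\ge a_{|J|+1}>a_{|J|}\ge|z_{i'}|$ for $i\notin J$, $i'\in J$, so the $r+1\le|J|$ smallest coordinates have indices in $J$.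

(C3) The first claim is Lemma~\ref{lem:fine}(a). Next, $\mu_d(z)\ge a_{r+1}$: if $d>r+1$ because $z\notin V_J$ for all $|J|=r+1$, and if $d=r+1$ because $\mu_d(z)=|z|$. So $\theta=0$ near $z$ and $u^K_d=h(t)\wedge K\lambda(s)$.

(C4) If $w\notin\mathcal V_d^K$, then $|w_{J,c}|>a_{|J|}$ and $w_{J,c}\notin\mathcal V_J$ by \eqref{eq:finecoarse}, so the right side is defined. By Lemma~\ref{lem:fine}(a), $\mu_d(z)<a_r$, so near $z$ we have $\theta=1$ and $u^K_d(w)=h(t/\sigma)\wedge\ell(s)$. For $i\in J$, (L1) gives $\ell(w_i)=c_i+\lambda((w_{J,c})_i)$, and for $i\notin J$, $\ell(w_i)=\ell(z_i)$.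
\end{proof}

\section{Tracked maps: gluing and extension}\label{sec:tracked}

A $C^\infty$ map $F$ from an open subset of a Euclidean space to $\mathbb R^d$ is \emph{good} if every point has a neighborhood on which at least $d-r$ coordinates of $F$ are constant integers. A good map has rank at most $r$, and a good map into $[0,K']^d$ takes values in the $r$-skeleton.

Let $K'\in\{1,K\}$ and let $T,Z$ be $T_d,Z_d$ or $T^K_d,Z^K_d$ accordingly. Let $M\subset\mathbb R^D$ be open, $V\subset\mathbb R^D$ closed, and $u:M\setminus V\to S^k\wedge Z$ continuous. A \emph{tracked map} over an open set $O\subset M$ is a pair $\mathbf F=(F,\Xi)$, where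
\begin{itemize}
\item $F:O\to[0,K']^d$ is locally $C^{1,\beta}$, has rank at most $r$, and is good on $O\setminus V$;
\item $\Xi:(O\setminus V)\times[0,1]\to\mathcal QZ$ is a homotopy from $EF$ to $\alpha_Zu$.
\end{itemize}
The conditions are local, so tracked maps form a sheaf $\mathcal S$ on $M$. We use two instances:
\[
\mathcal S_d:\ K'=1,\ M=\{|w|>a_r\},\ V=\mathcal V_d,\ u=u_d;\qquad
\mathcal S_d^K:\ K'=K,\ M=\mathbb R^{d+k},\ V=\mathcal V_d^K,\ u=u_d^K .
\]

\emph{Transfer.} Let $\varphi$ be admissible and $\pi$ one of the affine maps $w\mapsto w_J$, $w$, $w_{J,c}$. For a pair $\mathbf G=(G,\Theta)$ defined near $\pi(z)$ we write $\varphi\mathbf G(\pi w)$ for the pair $(\varphi G(\pi w),\varphi_*\Theta(\pi w))$, the second component being considered only for $w\notin V$. Suppose that $G$ is locally $C^{1,\beta}$ of rank at most $r$, and that for all $w\notin V$ near $z$ the map $G$ is good near $\pi w$, $\Theta$ is a homotopy from $EG$ to $\alpha_{Z'}u'$ near $\pi w$, and $u(w)=\varphi_*u'(\pi w)$. Then $\varphi\mathbf G(\pi w)$ is a tracked map near $z$. Indeed, an inclusion of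 a $j$-face adds $d-j$ constant integer coordinates to the $j-r$ that $G$ has, and multiplication by $K$ preserves integers, so $\varphi G\pi$ is good off $V$; and by \eqref{eq:natural} the homotopy runs from $\varphi_*EG\pi=E\varphi G\pi$ to $\varphi_*\alpha_{Z'}u'\pi=\alpha_Zu$. We call this the \emph{transfer principle}.

Our maps will be prescribed by different formulas near different points of a compact set. The next lemma turns such data into one section.

\begin{lemma}\label{lem:glue}
Let $\mathcal S$ be a sheaf on an open set $M\subset\mathbb R^D$ and $B\subset M$ compact. Suppose a germ of $\mathcal S$ is prescribed at every $z\in B$, \emph{coherently}: some representative of the germ at $z$ induces the prescribed germ at all $z'\in B$ close to $z$. Then there is a section over an open neighborhood of $B$ that induces all the prescribed germs.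
\end{lemma}

\begin{proof}
Cover $B$ by finitely many open $O_i$ with sections $\varsigma_i\in\mathcal S(O_i)$ that induce the prescribed germs on $O_i\cap B$, and choose open $O_i^*$ with $\overline{O_i^*}\subset O_i$ that still cover $B$. Each $b\in B$ has an open neighborhood $N_b$ on which all $\varsigma_i$ with $b\in\overline{O_i^*}$ are defined and agree, and which misses every $\overline{O_i^*}$ not containing $b$. Let $N=\bigcup_bN_b$. If $x\in N_b\cap O_i^*\cap O_j^*$, then $b\in\overline{O_i^*}\cap\overline{O_j^*}$, so $\varsigma_i=\varsigma_j$ near $x$. Hence the restrictions of the $\varsigma_i$ to $N\cap O_i^*$ glue.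
\end{proof}

The extension result below is the only place where the dimension bound of Lemma~\ref{lem:help} enters. It will be applied with $D=d+k\le n+k$, so its hypothesis is \eqref{eq:range}.

\begin{proposition}\label{prop:ext}
Let $\mathcal S$ be a sheaf of tracked maps as above and $D\le2r-1$. Let $P\subset M$ be a finite union of compact axis-parallel $D$-dimensional boxes, $B\subset P$ closed with $P\cap V\subset B$, and $\varsigma\in\mathcal S(O)$ with $O\subset M$ open, $B\subset O$. Then there are an open $O'$ with $B\subset O'\subset O$ and a section over $\operatorname{int}P\cup O'$ that agrees with $\varsigma$ on $O'$.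
\end{proposition}

\begin{proof}
\emph{Continuous extension.} Subdivide $P$ into boxes so small that those meeting $B$ lie in $O$. Let $X_1$ be the union of the closed boxes that meet $B$, $X$ the union of the others, and $X_0=X\cap X_1$. These are subcomplexes, $P=X\cup X_1$, and $X\cap V=\emptyset$ because $P\cap V\subset B$. Apply Lemma~\ref{lem:help} to $(X,X_0)$, $\Lambda=\alpha_Zu$ and $\varsigma|_{X_0}$. Together with $\varsigma$ on $X_1$ this gives a continuous pair on $P$, the homotopy being defined over $P\setminus V$. The open set $O_1=O\setminus X$ contains $B$ and satisfies $O_1\cap P\subset X_1$. Using $\varsigma$ on $O_1$, we obtain a continuous pair $(F,\Xi)$ on $M_1=\operatorname{int}P\cup O_1$ that equals $\varsigma$ on $O_1$, with $F$ taking values in $T$ off $V$.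

\emph{Smoothing.} We approximate $F$ by a smooth map and then round coordinates that are close to integers. Choose an open $O'\supset B$ with compact closure in $O_1$, and smooth functions $\chi,\psi:M_1\to[0,1]$ such that $\chi=0$ on $O'$, the set $C=\operatorname{supp}(1-\chi)$ is a compact subset of $O_1$, $\psi=1$ near $C$, and $\operatorname{supp}\psi$ is a compact subset of $O_1$. Let $F':M_1\setminus V\to\mathbb R^d$ be smooth with $|F'-F|<\frac18$, and $\tilde F=\psi F+(1-\psi)F'$. As $F$ is smooth on $O_1\setminus V$, the map $\tilde F$ is smooth on $M_1\setminus V$; it satisfies $|\tilde F-F|<\frac18$, and $\tilde F=F$ near each point of $C\setminus V$. Let $\omega:\mathbb R\to\mathbb R$ be smooth and nondecreasing with $\omega(x+1)=\omega(x)+1$ and $\omega=0$ on $[-\frac14,\frac14]$, and apply it coordinatewise. Put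
\[
\hat F=(1-\chi)\tilde F+\chi\,\omega(\tilde F)\ \text{ on }(\operatorname{int}P\cup O')\setminus V,\qquad\hat F=F\ \text{ on }O'.
\]
The definitions agree on $O'\setminus V\subset C$, and they cover $\operatorname{int}P\cup O'$ because $V\cap P\subset B\subset O'$. The values lie in $[0,K']^d$: $\omega$ maps $[-\frac14,K'+\frac14]$ into $[0,K']$, and $\tilde F=F$ wherever $\chi<1$.

\emph{Goodness.} Let $w\notin V$. If $w\in C$, then near $w$ we have $\tilde F=F$, which is good there, and $\omega$ fixes integers; so the locally constant integer coordinates of $F$ are also coordinates of $\hat F$. If $w\notin C$, then $\chi=1$ near $w$; for each of the at least $d-r$ indices with $F_i(w)\in\mathbb Z$ we have $|\tilde F_i-F_i(w)|<\frac14$ near $w$, so $\hat F_i=F_i(w)$ near $w$. In both cases $\hat F_i(w)=F_i(w)$ whenever $F_i(w)\in\mathbb Z$, so the segment from $\hat F(w)$ to $F(w)$ lies in $T$.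

\emph{Homotopy.} Run along this segment first and then along $\Xi$: with $b=\chi/2$ let
\[
\hat\Xi(w,\tau)=\begin{cases}E\bigl((1-\frac\tau{b})\hat F(w)+\frac\tau{b}F(w)\bigr),&\tau<b(w),\\ \Xi\bigl(w,\frac{\tau-b}{1-b}\bigr),&\tau\ge b(w).\end{cases}
\]
The formulas agree for $\tau=b(w)>0$. At a point $(w_0,0)$ with $b(w_0)=0$ we have $\hat F(w_0)=F(w_0)$, so for $w$ near $w_0$ the whole segment is close to $F(w_0)$, and $\hat\Xi$ is continuous there too. On $O'\setminus V$, $\hat\Xi=\Xi$. So $(\hat F,\hat\Xi)$ is the required section.
\end{proof}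

\section{The inductive construction}\label{sec:induction}

\subsection{The induction hypotheses}
For $d=r+1,\dots,n$ we construct $G_d,\Theta_d,v_d,\Xi_d$ with the properties below. The map $G_d$ is the goal; $v_d$ generates the isotopy from grid position to packed position; $F_d$ is $G_d$ magnified by $K$ and seen in grid position. An identity between pairs ``near $z$'' means equality of the maps near $z$ and equality of the homotopies at the points near $z$ outside $\mathcal V_d$ (pairs with values in $I^d$) or outside $\mathcal V_d^K$ (pairs with values in $[0,K]^d$).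

\begin{itemize}
\item[(H1)] $G_d$ maps an open neighborhood of $Y_d$ to $I^d$, is locally $C^{1,\beta}$ and has rank at most $r$. Over some open neighborhood of $\partial Y_d$, the pair $\mathbf G_d=(G_d,\Theta_d)$ is a section of $\mathcal S_d$.
\item[(H2)] $v_d=v_d^\tau$, $\tau\in[0,1]$, is a smooth compactly supported time-dependent vector field on $\mathbb R^{d+k}$. Its time-one flow $\Phi_d$ satisfies $\Phi_d(w)=x'_c+\nu w_c$ near each top cube $Q_c$.
\item[(H3)] With $F_d=KG_d\circ\Phi_d$, the pair $\mathbf F_d=(F_d,\Xi_d)$ is a section of $\mathcal S^K_d$ over an open neighborhood of $Y_d$. If $z\in\mathcal V^K_d\cap Y_d$ has largest pair $(J,c)$, then $\mathbf F_d(w)=e_z\mathbf G_J(w_{J,c})$ near $z$.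
\item[(H4)] The following \emph{boundary rules} hold at every point $z$ with $|z|\ge a_d$ in some open neighborhood of $\partial Y_d$.
\begin{itemize}
\item[(R1)] If $z\in\mathcal V_d$ and $J=J(z)$, then near $z$
\[
\mathbf G_d(w)=\iota_{J,z}\mathbf G_J(w_J),\qquad v_d(w)=(v_J(w_J),0),\qquad\mathbf F_d(w)=\iota^K_{J,z}\mathbf F_J(w_J).
\]
\item[(R2)] If $z\notin\mathcal V_d$, then near $z$ we have $v_d=0$ and $\mathbf F_d=K\mathbf G_d$.
\end{itemize}
\end{itemize}
Here $(v_J(w_J),0)$ is the vector with components $v_J(w_J)$ in the coordinates of $w_J$ and $0$ in the others, and identities for $v_d$ hold for all $\tau$ on one neighborhood. In (R2), $z\notin\mathcal V^K_d$ by Lemma~\ref{lem:fine}(a), so near $z$ both homotopies are defined everywhere.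

Although $\Theta_J$ exists only near $\partial Y_J$, the right sides make sense, by an observation that we use repeatedly:
\begin{itemize}
\item[$(\ast)$] If $y\in Y_J$ and points outside $Y_J$ occur arbitrarily close to $y$, then $y\in\partial Y_J$.
\end{itemize}
In (R1), a point $w\notin\mathcal V_d$ has $w_J\notin Y_J\cup\mathcal V_J$. So either no such $w$ is close to $z$ and nothing is asserted about homotopies, or $z_J\in\partial Y_J$, and then for $w$ close to $z$ the homotopy $\Theta_J$ is defined and $G_J$ is good near $w_J$, by (H1). By \eqref{eq:finecoarse} the same applies to $z_{J,c}$ and $w\notin\mathcal V_d^K$ in (H3).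

Fix $d$ and assume (H1)--(H4) for all dimensions $j$ with $r+1\le j<d$; for $d=r+1$ nothing is assumed. The rules are required slightly outside $Y_d$ because a formula of (R1), valid near $z$, must be compared with the formula of a neighbor $z'$ that lies in a smaller slab, and then $z'_J$ is just outside $Y_J$. The next lemma makes this comparison.

\begin{lemma}\label{lem:descent}
Let $z\in\partial Y_d\cap\mathcal V_d$ and $J=J(z)$. For all $z'$ close to $z$ with $|z'|\ge a_d$:
\begin{itemize}
\item[(A)] if $z'\in\mathcal V_d$ and $R=J(z')$, then $R\subset J$, and near $z'$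
\begin{gather*}
\iota_{J,z}\mathbf G_J(w_J)=\iota_{R,z'}\mathbf G_R(w_R),\qquad(v_J(w_J),0)=(v_R(w_R),0),\\
\iota^K_{J,z}\mathbf F_J(w_J)=\iota^K_{R,z'}\mathbf F_R(w_R);
\end{gather*}
\item[(B)] if $z'\notin\mathcal V_d$, then near $z'$ we have $v_J(w_J)=0$ and $\iota^K_{J,z}\mathbf F_J(w_J)=K\iota_{J,z}\mathbf G_J(w_J)$.
\end{itemize}
Consequently, if the boundary rules in dimension $d$ hold at every point of $\partial Y_d$, then (H4) holds. The same is true for the rule about $\mathbf G_d$ alone, for any section of $\mathcal S_d$ near $\partial Y_d$ in place of $\mathbf G_d$.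
\end{lemma}

\begin{proof}
The slabs are closed and finite in number, so for $z'$ close to $z$, $z'\in V_R$ implies $z\in V_R$. By Lemma~\ref{lem:largest}, $z_i$ and $z'_i$ have the same sign for $i\notin J$, so $\iota_{J,z}=\iota_{J,z'}$ and $\iota^K_{J,z}=\iota^K_{J,z'}$.

(A) From $z\in V_R$ we get $R\subset J$. If $R=J$ the two sides are the same expression. Let $R\subsetneq J$. Then $z'\notin V_J$, so $z'_J\notin Y_J$. By $(\ast)$ we may assume $z_J\in\partial Y_J$, and then (H4) in dimension $|J|$ applies at $z'_J$. The sets $R'\subsetneq J$ with $z'_J\in V_{R'}$ are those with $z'\in V_{R'}$; the largest is $R$. So (R1) at $z'_J$ expresses $\mathbf G_J,v_J,\mathbf F_J$ by $\mathbf G_R,v_R,\mathbf F_R$, and we compose with $\iota_{J,z'}$, $\iota^K_{J,z'}$ using \eqref{eq:faces} and \eqref{eq:natural}. The identities for the homotopies are available where needed, since $w\notin\mathcal V_d$ implies $w_J\notin\mathcal V_J$, and $w\notin\mathcal V^K_d$ implies $w_J\notin\mathcal V^K_J$.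

(B) Now $z'_J\notin Y_J\cup\mathcal V_J$, so again $z_J\in\partial Y_J$, and (R2) at $z'_J$ gives $v_J=0$ and $\mathbf F_J=K\mathbf G_J$ near $z'_J$. Apply $\iota^K_{J,z}K=K\iota_{J,z}$.

For the last statements let $z\in\partial Y_d$. If $z\notin\mathcal V_d$, the identities of (R2) hold on a neighborhood of $z$ disjoint from $\mathcal V_d$, so (R2) holds at all its points. If $z\in\mathcal V_d$, the identities of (R1) for $z$ hold near every $z'$ close to $z$. Then (A) turns them into (R1) at $z'$, and (B) gives $v_d=0$ and $\mathbf F_d=\iota^K_{J,z}\mathbf F_J=K\iota_{J,z}\mathbf G_J=K\mathbf G_d$ near $z'\notin\mathcal V_d$.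
\end{proof}

\begin{lemma}\label{lem:flow}
Let $r+1\le j\le d$, and let $v_j$ be a smooth compactly supported time-dependent field that satisfies its boundary rules at all points of $\partial Y_j$, with flow $\phi_j^\tau$ and $\Phi_j=\phi_j^1$.
\begin{itemize}
\item[(a)] Each $\phi_j^\tau$ maps $Y_j$ onto $Y_j$ and $\partial Y_j$ onto $\partial Y_j$.
\item[(b)] Near $y\in\partial Y_j\setminus\mathcal V_j$, $\Phi_j$ is the identity. Near $y\in\partial Y_j\cap\mathcal V_j$ with $J=J(y)$, $\Phi_j(w)$ is obtained from $w$ by replacing $w_J$ with $\Phi_J(w_J)$; moreover $\Phi_j(y)\in\partial Y_j\cap\mathcal V_j$ and $J(\Phi_j(y))=J$.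
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y\in\partial Y_j$, and let one of its $j+k$ coordinates have absolute value $a_j$. The corresponding component of $v_j$ vanishes near $y$: if $y\notin\mathcal V_j$ by (R2), and if $y\in\mathcal V_j$ by (R1), since $|y_{J(y)}|<a_j$ shows that this coordinate does not occur in $y_{J(y)}$. So if an integral curve is in $\partial Y_j$ at time $\tau_0$, its coordinates of absolute value $a_j$ stay constant for $\tau$ near $\tau_0$, and the others stay smaller. The set of times at which the curve is in $\partial Y_j$ is thus open and closed in $[0,1]$. So $\partial Y_j$ is invariant, and no curve passes between the interior and the exterior.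

(b) The first claim holds because $v_j=0$ near $y$. For the second, let $\gamma_w(\tau)$ be obtained from $w$ by replacing $w_J$ with $\phi_J^\tau(w_J)$. By (a) for $J$, $\gamma_y(\tau)\in V_J$; since $|y_i|=a_j$ for some $i\in[j]\setminus J$, also $\gamma_y(\tau)\in\partial Y_j$. If $\gamma_y(\tau)\in V_{J'}$ with $J\subsetneq J'\subsetneq[j]$, then $|y_i|\le a_{|J'|}$ for $i\in J'\setminus J$, and with $|y_J|\le a_{|J|}$ this gives $y\in V_{J'}$, contrary to $J=J(y)$. So $J(\gamma_y(\tau))=J$ for all $\tau$, and by (R1) $v_j(w)=(v_J(w_J),0)$ on an open set containing the compact curve $\gamma_y$. For $w$ near $y$ the curve $\gamma_w$ stays in this set, so it is an integral curve of $v_j$.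
\end{proof}

We now construct the objects in dimension $d$ in four steps.

\subsection{Step 1: boundary values}
We construct a section $\mathbf g_d=(g_d,\Theta_d)$ of $\mathcal S_d$ near $\partial Y_d$; later $G_d$ will agree with $g_d$ near $\partial Y_d$. At $z\in\partial Y_d\cap\mathcal V_d$ with $J=J(z)$ prescribe the germ $\iota_{J,z}\mathbf G_J(w_J)$. It is a germ of $\mathcal S_d$ by the transfer principle: $G_J$ is defined near $z_J\in Y_J$, goodness and the homotopy near $w_J$ for $w\notin\mathcal V_d$ were noted after $(\ast)$, and the location maps match by (C1). The germs are coherent by Lemma~\ref{lem:descent}(A). Lemma~\ref{lem:glue} gives a section over an open neighborhood $O$ of $\partial Y_d\cap\mathcal V_d$.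

Let $P=\{a_d-\varepsilon\le|z|\le a_d+\varepsilon\}$ and $B=P\cap\mathcal V_d$. For small $\varepsilon$ we have $P\subset\{|w|>a_r\}$ and, by compactness, $B\subset O$. Proposition~\ref{prop:ext} gives a section $\mathbf g_d$ over a neighborhood of $\partial Y_d$ with the prescribed germs. (For $d=r+1$, $B$ is empty and Lemma~\ref{lem:help} simply lifts $\alpha_Zu_{r+1}$ to $T_{r+1}$; this is where $\alpha$ enters.) By Lemma~\ref{lem:descent}, $\mathbf g_d$ satisfies the first rule of (R1) also at the points $z\in\mathcal V_d$ just outside $Y_d$.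

\subsection{Step 2: the isotopy}
Near $\partial Y_d$ the field is dictated by the rules, because on a boundary patch $F_d$ must reduce to $F_J=KG_J\Phi_J$. Prescribe the germ $(v_J(w_J),0)$, $J=J(z)$, at $z\in\partial Y_d\cap\mathcal V_d$ and the germ $0$ at $z\in\partial Y_d\setminus\mathcal V_d$. These germs of smooth time-dependent fields are coherent: if $z\notin\mathcal V_d$, all nearby germs are $0$, and if $z\in\mathcal V_d$, use Lemma~\ref{lem:descent}(A), (B). Lemma~\ref{lem:glue} gives a field $v'$ near $\partial Y_d$.

In the interior we shrink the top cubes, move them, and enlarge them. Choose smooth $\rho:[0,1]\to(0,\infty)$ and $p_c:[0,1]\to\operatorname{int}Y_d$, constant near $\tau=\frac13$ and $\tau=\frac23$, as follows. On $[0,\frac13]$, $p_c=x_c$ and $\rho$ decreases weakly from $\sigma$ to $\delta$. On $[\frac13,\frac23]$, $\rho=\delta$ and $(p_c)_c$ is a path of configurations of $K^d$ distinct points from $(x_c)_c$ to $(x'_c)_c$; it exists because ordered configurations in an open cube of dimension at least $2$ form a connected manifold. On $[\frac23,1]$, $p_c=x'_c$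 and $\rho$ increases from $\delta$ to $\nu$. For every $\tau$ the cubes $p_c(\tau)+\rho(\tau)Y_d$ are disjoint and lie in $\operatorname{int}Y_d$: in the first and last period they are contained in $Q_c$ and $Q'_c$, and in the middle period this holds if $\delta\le\min(\sigma,\nu)$ is small, by compactness of the path. By compactness again there is $\epsilon>0$ such that the cubes $\{|x-p_c(\tau)|\le\rho(\tau)(a_d+2\epsilon)\}$ are still disjoint for each $\tau$ and lie in a compact set $C\subset\operatorname{int}Y_d$. Let $\zeta$ be smooth on $\mathbb R^{d+k}$ with $\zeta(y)=1$ for $|y|\le a_d+\epsilon$ and $\zeta(y)=0$ for $|y|\ge a_d+2\epsilon$, and put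
\[
v''^{\,\tau}(x)=\sum_c\zeta(y_c)\bigl(\dot p_c(\tau)+\dot\rho(\tau)y_c\bigr),\qquad y_c=\frac{x-p_c(\tau)}{\rho(\tau)} .
\]
This field vanishes outside $C$. For $|y|\le a_d+\epsilon$ the curve $\tau\mapsto p_c(\tau)+\rho(\tau)y$ has velocity $\dot p_c+\dot\rho y$, which is the value of $v''$ there, since $y_c=y$ and the other terms vanish. It lies in $C$ and runs from $x_c+\sigma y$ to $x'_c+\nu y$.

Let $\chi_0$ be smooth with $\chi_0=1$ near $\partial Y_d$ and with compact support contained in the domain of $v'$ and disjoint from $C$. Put $v_d=\chi_0v'+v''$. On $C$ it equals $v''$, so (H2) holds; near $\partial Y_d$ it equals $v'$, so its boundary rules hold on $\partial Y_d$ and Lemma~\ref{lem:flow} applies to it.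

\subsection{Step 3: the map between the cubes}
This step replaces the solution of \eqref{eq:modelF}. The map is prescribed near $\partial Y_d$, near the handles, and near the boundaries of the top cubes, but not yet deep inside them. Let $Q_c^-\subset\operatorname{int}Q_c$ be a concentric cube so close to $Q_c$ that $z_c$ is in the domain of $g_d$ for $z\in Q_c\setminus\operatorname{int}Q_c^-$. Let
\[
P=Y_d\setminus\bigcup_c\operatorname{int}Q_c^-,\qquad B=\partial Y_d\cup(\mathcal V^K_d\cap P),
\]
and prescribe the following germs, in which $\mathbf G_{[d]}$ means $\mathbf g_d$: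
\begin{itemize}
\item[(P1)] $K\mathbf g_d(w)$ at $z\in\partial Y_d\setminus\mathcal V_d$;
\item[(P2)] $\iota^K_{J,z}\mathbf F_J(w_J)$ at $z\in\partial Y_d\cap\mathcal V_d$, $J=J(z)$;
\item[(P3)] $e_z\mathbf G_J(w_{J,c})$ at $z\in\mathcal V^K_d\cap P$ with largest pair $(J,c)$.
\end{itemize}
All three are germs of $\mathcal S^K_d$ by the transfer principle. For (P1), $\mathbf g_d$ is tracked with $g_d$ good near $z$, and (C3) applies. For (P2), $\mathbf F_J$ is a section of $\mathcal S^K_J$ near $z_J\in Y_J$, $w\notin\mathcal V^K_d$ implies $w_J\notin\mathcal V^K_J$, and (C2) applies. For (P3), the map is defined near $z_{J,c}$ (for $J=[d]$ by the choice of $Q_c^-$); if $w\notin\mathcal V^K_d$ is close to $z$, then $w_{J,c}\notin Y_J\cup\mathcal V_J$ by \eqref{eq:finecoarse}, so $z_{J,c}\in\partial Y_J$ by $(\ast)$ and $\mathbf G_J$ is tracked and good near $w_{J,c}$; and (C4) applies. We check that the prescriptions are consistent and coherent.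

(i) \emph{Points $z,z'\in\partial Y_d$, prescriptions (P1), (P2).} If $z\notin\mathcal V_d$, nearby $z'$ have the same formula (P1). Let $z\in\mathcal V_d$, $J=J(z)$. If $z'\in\mathcal V_d$, use Lemma~\ref{lem:descent}(A). If $z'\notin\mathcal V_d$, then Lemma~\ref{lem:descent}(B) and the formula for $\mathbf g_d$ near $z$ give $\iota^K_{J,z}\mathbf F_J(w_J)=K\iota_{J,z}\mathbf G_J(w_J)=K\mathbf g_d(w)$ near $z'$.

(ii) \emph{At $z\in\partial Y_d\cap\mathcal V^K_d$, (P2) and (P3) agree.} Here a handle arrives at the outer boundary. Let $(R,c)$ be the largest pair for $z$. By Lemma~\ref{lem:fine}(a), $R\ne[d]$ and $z\in V_R$, so $z\in\mathcal V_d$ and $R\subset J:=J(z)$. Then $z_J\in Y_J\cap\mathcal V^K_J$ with largest pair $(R,c)$, and (H3) in dimension $|J|$ gives, near $z$,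
\[
\iota^K_{J,z}\mathbf F_J(w_J)=\iota^K_{J,z}\,e_{z_J}\mathbf G_R(w_{R,c}).
\]
Moreover $\iota^K_{J,z}e_{z_J}=e_z$: the coordinates in $J$ agree by definition, and for $i\notin J$ we have $|z_i|>a_r$, so by (L3) $\ell(z_i)$ is $K$ or $0$ according to the sign of $z_i$.

(iii) \emph{Points $z,z'\in\mathcal V^K_d\cap P$, prescription (P3).} Let $(J,c)$ and $(R,c')$ be the largest pairs. For $z'$ close to $z$ we have $z\in V^K_{R,c'}$, so $R\subset J$ and $c'=c|_R$; also $\ell(z_i)=\ell(z'_i)$ for $i\notin J$. If $R=J$, then $e_z=e_{z'}$ and the formulas coincide. Let $R\subsetneq J$ and $y'=z'_{J,c}$. By maximality of $(R,c')$ and \eqref{eq:finecoarse}, $y'\notin Y_J$, $y'\in V_R$, and $R$ is the largest proper subset of $J$ with this property. By $(\ast)$, $z_{J,c}\in\partial Y_J$, so the first rule of (R1) holds at $y'$, by (H4) if $|J|<d$ and by Step 1 if $J=[d]$. It gives $\mathbf G_J(w_{J,c})=\iota_{R,y'}\mathbf G_R(w_{R,c'})$ near $z'$, for the homotopies at all $w\notin\mathcal V^K_d$ by \eqref{eq:finecoarse}. It remains to show $e_z\iota_{R,y'}=e_{z'}$. For $i\in R$ both have coordinate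 $c_i+x_i$, and for $i\notin J$ the same integer. For $i\in J\setminus R$ the left side has coordinate $c_i+1$ or $c_i$ according to the sign of $y'_i=\xi_{c_i}(z'_i)$. On the right, $|y'_i|<\frac12$ for $z'$ close to $z$, and $|y'_i|>a_r$ by Lemma~\ref{lem:fine}(b), so (L1) gives $\ell(z'_i)=c_i+\lambda(y'_i)$, the same integer.

Coherence at $z\in B$ follows. If $z\in\partial Y_d\setminus\mathcal V^K_d$, the nearby points of $B$ lie in $\partial Y_d$ and (i) applies. If $z\notin\partial Y_d$, they lie in $\mathcal V^K_d\cap P$ and (iii) applies. If $z\in\partial Y_d\cap\mathcal V^K_d$, the two formulas agree near $z$ by (ii), and we use (i) for $z'\in\partial Y_d$ and (iii) for $z'\in\mathcal V^K_d\cap P$.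

Lemma~\ref{lem:glue} gives a section near $B$, and Proposition~\ref{prop:ext} a section $(F_d^o,\Xi_d)$ of $\mathcal S^K_d$ with the germs (P1)--(P3) over an open set containing $\operatorname{int}P\cup B$. This set is a neighborhood of $P$, because $\partial P\subset\partial Y_d\cup\bigcup_c\partial Q_c^-\subset B$.

\subsection{Step 4: filling the cubes}
We first show
\begin{equation}\label{eq:claim}
F_d^o=Kg_d\circ\Phi_d\qquad\text{near }\partial Y_d .
\end{equation}
Near $y\in\partial Y_d\setminus\mathcal V_d$ this is (P1), as $\Phi_d$ is the identity there. Let $y\in\partial Y_d\cap\mathcal V_d$, $J=J(y)$, $z=\Phi_d(y)$. By Lemma~\ref{lem:flow}(b), $J(z)=J$ and $y,z$ have the same coordinates outside $J$, so $\iota_{J,z}=\iota_{J,y}$. The formula for $g_d$ near $z$, \eqref{eq:faces}, the definition of $F_J$ and (P2) give, for $w$ near $y$,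
\[
Kg_d(\Phi_d(w))=K\iota_{J,y}G_J(\Phi_J(w_J))=\iota^K_{J,y}KG_J(\Phi_J(w_J))=\iota^K_{J,y}F_J(w_J)=F_d^o(w).
\]

Put $\Gamma=K^{-1}F_d^o\circ\Phi_d^{-1}$. The diffeomorphism $\Phi_d$ preserves $Y_d$ and $\partial Y_d$ and maps $Q_c$ onto $Q'_c$. So $\Gamma$ is defined near $Y_d\setminus\bigcup_c\operatorname{int}Q'_c$, takes values in $I^d$, is locally $C^{1,\beta}$ of rank at most $r$, and equals $g_d$ near $\partial Y_d$ by \eqref{eq:claim}. At points of $\partial Q_c$ the largest pair is $([d],c)$ and $e_z(x)=c+x$, so (P3) gives $F_d^o(w)=c+g_d(w_c)$ near $\partial Q_c$. With (H2), for $y$ near $\partial Y_d$,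
\[
\Gamma(x'_c+\nu y)=K^{-1}F_d^o(x_c+\sigma y)=K^{-1}(c+g_d(y))=K^{-1}(c+\Gamma(y)).
\]
Let $G_d$ be the map given by Lemma~\ref{lem:fixed}. It equals $g_d$ near $\partial Y_d$, so (H1) holds.

Let $F_d=KG_d\circ\Phi_d$, defined on an open neighborhood $O$ of $Y_d$. From the two properties of $G_d$ in Lemma~\ref{lem:fixed},
\begin{equation}\label{eq:Fd}
F_d=F_d^o\ \text{ on }O\setminus\textstyle\bigcup_cQ_c,\qquad F_d(w)=KG_d(x'_c+\nu w_c)=c+G_d(w_c)\ \text{ near }Q_c .
\end{equation}
Since $Q_c\subset\mathcal V^K_d$, $F_d$ agrees with $F^o_d$ off $\mathcal V^K_d$, so $(F_d,\Xi_d)$ is a section of $\mathcal S^K_d$ over $O$. Let $z\in\mathcal V^K_d\cap Y_d$ have largest pair $(J,c)$. If $J\ne[d]$, then $z$ is in no top cube, $F_d=F_d^o$ near $z$, and the identity in (H3) is (P3). If $J=[d]$, the identity of maps is the second part of \eqref{eq:Fd}; the identity of homotopies is vacuous for $z\in\operatorname{int}Q_c$ and is (P3) for $z\in\partial Q_c$. So (H3) holds. On $\partial Y_d$ the boundary rules hold by Step 1, Step 2, (P1) and (P2), and Lemma~\ref{lem:descent} gives (H4). The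 induction is complete.

\section{The homotopy class}\label{sec:class}

For each $d$ we have $G_d(\partial Y_d)\subset\partial I^d$: on $\partial Y_d\cap\mathcal V_d$ the values lie in proper faces by (R1), and elsewhere in $T_d\subset\partial I^d$, as $r<d$. Let $\bar g_d:\partial Y_d\to\partial I^d$ be the restriction, a map $S^{d+k-1}\to S^{d-1}$.

Let $\varkappa:\mathbb R^n\to\mathbb S^n$ be a smooth map that is constant, equal to $*$, outside $I^n$ and near $\partial I^n$, and induces a map $I^n/\partial I^n\to\mathbb S^n$ of degree one. On $\mathbb S^m=\mathbb R^m\cup\{\infty\}$ let $f=\varkappa\circ G_n$ on $Y_n$ and $f=*$ elsewhere. Since $G_n$ maps points near $\partial Y_n$ to points near $\partial I^n$, $f=*$ near $\partial Y_n$. So $f\in C^{1,\beta}$ and $\operatorname{rank}df\le r$. It remains to identify its class.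

For a map $g:X\to X'$ with $X\simeq S^{p+k}$, $X'\simeq S^p$, $p\ge2$, a choice of equivalences gives an element of $\pi_{p+k}(S^p)$ and hence of $\pi^s_k$. Another choice composes $g$ with maps of degree $\pm1$. A map of degree $-1$ on the source changes the sign, and so does one on the target after one suspension, where it can be taken to be the reflection of the suspension coordinate, which commutes with $\Sigma g$. So $g$ has a stable class $\{g\}\in\pi^s_k$ defined up to sign, invariant under free homotopy and suspension. We show $\{f\}=\{\bar g_n\}=\dots=\{\bar g_{r+1}\}=\{\alpha\}$ up to sign. Below we use that a map from a ball to a ball is determined by its boundary values up to homotopy relative to the boundary, the target being homeomorphic to a convex set.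

\emph{From $f$ to $\bar g_n$.} The map $G_n:(Y_n,\partial Y_n)\to(I^n,\partial I^n)$ is homotopic relative to $\partial Y_n$ to the cone on $\bar g_n$. Collapsing the boundaries turns the cone into $\Sigma\bar g_n$, and $f$ is its composite with maps of degree $\pm1$.

\emph{From $\bar g_d$ to $\bar g_{d-1}$, $d\ge r+2$.} Let $b=\{x_d=1\}$ be the top facet of $I^d$, $\iota_b:I^{d-1}\to b$ its inclusion, $J_0=[d-1]$, and
\[
\mathcal D=\{z\in\partial Y_d:z_d=a_d,\ |z_{J_0}|\le a_{d-1}\}\cong Y_{d-1}.
\]
For $z\in\mathcal D$ we have $J(z)=J_0$, so $\bar g_d(z)=\iota_bG_{d-1}(z_{J_0})$. For $z\in\partial Y_d\setminus\mathcal D$ the value $\bar g_d(z)$ is not in the relative interior of $b$. Indeed, if $z\notin\mathcal V_d$ it lies in the $r$-skeleton, and $r<d-1$. If $|J(z)|<d-1$ it lies in a face of dimension less than $d-1$. If $J(z)=[d]\setminus\{i\}$, it lies in the facet $\{x_i=1\}$ or $\{x_i=0\}$ according to the sign of $z_i=\pm a_d$; this facet is $b$ only if $i=d$ and $z_d=a_d$, that is, $z\in\mathcal D$, and every other facet misses the relative interior of $b$. So $\bar g_d$ maps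 the ball $\mathcal D$ to the ball $b$, the complementary closed ball to the complementary closed ball, and $\partial\mathcal D$ to $\partial b$ by $\bar g_{d-1}$. It is therefore homotopic to the map that is the cone on $\bar g_{d-1}$ on each of the two balls, which is $\Sigma\bar g_{d-1}$ up to homeomorphisms of the spheres.

\emph{From $\bar g_{r+1}$ to $\alpha$.} Here the tracking homotopy is used. We have $\mathcal V_{r+1}=\emptyset$ and $T_{r+1}=\partial I^{r+1}$. Let $Z=Z_{r+1}$, let $q:\partial I^{r+1}\to Z$ be the quotient map, a homotopy equivalence, and let $u$ be the restriction of $u_{r+1}$ to $\partial Y_{r+1}\cong S^{r+k}$, with target $S^k\wedge Z\simeq S^{r+k}$. The homotopy $\Theta_{r+1}$ shows that $E_Zq\bar g_{r+1}$ and $\alpha_Zu$ are freely homotopic.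

The map $u$ has degree $\pm1$. Let $b_1$ be the relative interior of the facet $\{x_1=1\}$ of $I^{r+1}$. It misses $A_{r+1}$, which lies in the $1$-skeleton by \eqref{eq:Aincl}, since $r\ge3$. So $(-1,1)^k\times b_1$ is an open $(r+k)$-cell of $S^k\wedge Z$. A generator of $H_{r+k}(S^k\wedge Z)\cong H_r(\partial I^{r+1})$ has coefficient $\pm1$ on this cell, so collapsing the complement of the cell gives a map to a sphere that is an isomorphism on $H_{r+k}$, and it suffices to count the preimages of a point $h_0\wedge x_0$ of the cell. If $u(s,t)=h_0\wedge x_0$, then $t=a_rh_0$, the $s_i$ with $i\ge2$ are determined by $\lambda(s_i)=(x_0)_i\in(0,1)$ and satisfy $|s_i|<a_r$, and $s_1\ge a_r$; on $\partial Y_{r+1}$ this forces $s_1=a_{r+1}$. So there is one preimage, and near it $u$ is the affine homeomorphism $(s_2,\dots,s_{r+1},t)\mapsto\bigl(t/a_r,(\frac12+\frac{s_i}{2a_r})_{i\ge2}\bigr)$ from the facet $\{s_1=a_{r+1}\}$ to the cell.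

Choose a base point in $\partial Y_{r+1}$ and replace $q\bar g_{r+1}$ and $u$ by freely homotopic pointed maps $g'$ and $u'$. Then $E_Zg'$ and $\alpha_Zu'$ are freely homotopic pointed maps from a sphere to $\mathcal QZ$. This space is $(r-1)$-connected, because $E_Z$ is a $(2r-1)$-equivalence, so it is simply connected and the maps are homotopic as pointed maps. Taking adjoints,
\[
\operatorname{id}_{S^L}\wedge g'\simeq(\alpha\wedge\operatorname{id}_Z)\circ(\operatorname{id}_{S^L}\wedge u').
\]
Under a pointed equivalence $Z\simeq S^r$ the left side is an $L$-fold suspension of $\bar g_{r+1}$, the map $\alpha\wedge\operatorname{id}_Z$ becomes $\Sigma^r\alpha$, and $\operatorname{id}_{S^L}\wedge u'$ is a map of degree $\pm1$ between $(L+k+r)$-spheres. So $\{\bar g_{r+1}\}=\pm\{\alpha\}$.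

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let a class in $\pi_m(\mathbb S^n)\cong\pi_k^s$ be given. Since $L\ge k+2$, its stable class is represented by some $\alpha:S^{L+k}\to S^L$. The map $f$ constructed from this $\alpha$ represents the given class or its negative. In the second case precompose $f$ with a reflection of $\mathbb S^m$, which changes neither the regularity nor the rank.
\end{proof}

The hypothesis \eqref{eq:range} was used three times: in Proposition~\ref{prop:ext}, where it is essential as in Section~\ref{sub:model}; through $n\le2r-2$, to place the contractible complexes $A$ inside the $r$-skeleta; and through $k\le n-3$, to recover a class in $\pi_m(\mathbb S^n)$ from its stabilization.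

\section{Lower bounds}\label{sec:sharp}

Recall the integral formula for the Hopf invariant. Let $n\ge2$ be even and $\omega$ a volume form on $\mathbb S^n$ with $\int\omega=1$. For smooth $f:\mathbb S^{2n-1}\to\mathbb S^n$ the closed form $f^*\omega$ is exact, because $H^n(\mathbb S^{2n-1})=0$. If $f^*\omega=d\gamma$, then
\[
\operatorname{Hopf}(f)=\int_{\mathbb S^{2n-1}}\gamma\wedge f^*\omega
\]
is an integer that depends only on the homotopy class of $f$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Let $n\ge2$ be even. Theorem~\ref{thm:main} with $m=n+1$ and $r=\frac{n+2}2$, for which $2r=m+1$, gives a nontrivial map of rank at most $r$, since $\pi_{n+1}(\mathbb S^n)\ne0$. If $\operatorname{rank}df\le\frac n2<\lfloor\frac{n+2}2\rfloor$, then $f$ is homotopic to a constant by Theorem~\ref{thm:guth}.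

(b) Let $f\in C^1(\mathbb S^{2n-1},\mathbb S^n)$ have rank at most $n-1$. Then $f^*\omega=0$, since $df$ maps any $n$ tangent vectors to linearly dependent vectors. The formula above requires smoothness, so choose smooth $f_i\to f$ in $C^1$. For large $i$, $f_i$ is homotopic to $f$, and $f_i^*\omega\to f^*\omega=0$ uniformly. By Hodge theory an exact form $\vartheta$ on the compact manifold $\mathbb S^{2n-1}$ has a primitive $\gamma$, the one orthogonal to closed forms, with $\|\gamma\|_{L^2}\le C\|\vartheta\|_{L^2}$ and $C$ independent of $\vartheta$. With such primitives $\gamma_i$ of $f_i^*\omega$, the Cauchy--Schwarz inequality gives $|\operatorname{Hopf}(f_i)|\le C\|f_i^*\omega\|_{L^2}^2\to0$. The left side is constant for large $i$, so the class of $f$ has Hopf invariant $0$.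

For every even $n$ there are classes of nonzero Hopf invariant: the Whitehead square of the identity has Hopf invariant $\pm2$. With $m=2n-1$ we have $n-1=\frac{m+1}2-1$, the largest integer $r$ with $2r<m+1$, and $m$ runs over all $m\equiv3\pmod4$ as $n$ runs over the even numbers.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GHP}
Pawe{\l} Goldstein, Piotr Haj{\l}asz and Pekka Pankka,
\emph{Topologically nontrivial counterexamples to Sard's theorem},
arXiv:1804.07658 (2018).

\bibitem{May}
May, \emph{A Concise Course in Algebraic Topology}.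

\end{thebibliography}
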